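\title{De Jongh's Theorem for Finite Extensions of Heyting Arithmetic}

\begin{abstract}
We prove that every consistent finite extension of Heyting Arithmetic $\mathsf{HA}$ satisfies de Jongh's Theorem: its propositional logic is exactly intuitionistic propositional logic. This answers a question posed by Visser and Litak. The proof simulates, inside $\mathsf{HA}$, forcing on a finite tree whose inner nodes all stand for the current universe and whose leaves stand for theories that contain every truth of bounded depth and that $\mathsf{HA}$ proves consistent. The same method gives, for each $n$, one substitution that works for all consistent extensions of $\mathsf{HA}$ by sets of sentences of depth at most $n$.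
\end{abstract}

\section{Introduction}\label{sec:intro}

Heyting Arithmetic $\mathsf{HA}$ has the arithmetical axioms of Peano Arithmetic $\mathsf{PA}$ and intuitionistic logic in place of classical logic. We write $\mathsf{IPC}$ for intuitionistic propositional logic, with connectives $\bot,\wedge,\vee,\to$. An \emph{arithmetical substitution} $\sigma$ assigns an arithmetical sentence $p^\sigma$ to each propositional variable $p$, and $\varphi^\sigma$ is the result of replacing each variable in the propositional formula $\varphi$ by its sentence. The \emph{propositional logic} of a theory $T$ in the language of arithmetic is the set of all $\varphi$ such that $T\vdash\varphi^\sigma$ for every $\sigma$. It records which propositional schemes $T$ validates. We say that $T$ \emph{satisfies de Jongh's Theorem} if its propositional logic is $\mathsf{IPC}$.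

For a consistent $T\supseteq\mathsf{HA}$ the propositional logic lies between $\mathsf{IPC}$ and classical logic. The lower bound holds because $T$ contains intuitionistic logic. For the upper bound, let a truth assignment falsify $\varphi$, and send the true variables to $0=0$ and the false ones to $\bot$; by induction on $\psi$, $\mathsf{HA}$ proves $\psi^\sigma$ or $\neg\psi^\sigma$ according as $\psi$ is true or false, so $T\nvdash\varphi^\sigma$. The upper bound is attained by $\mathsf{PA}$. The lower bound is attained by $\mathsf{HA}$, which is de Jongh's result, and also by $\mathsf{HA}$ extended by any independent $\Sigma_1$-sentence. A \emph{finite extension} of $\mathsf{HA}$ is $\mathsf{HA}$ together with finitely many sentences as further axioms; conjoining them, we may assume that there is one. Visser and Litak \cite{VL} pose the following question.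

\begin{quote}
Does every consistent finite extension of $\mathsf{HA}$ satisfy de Jongh's Theorem?
\end{quote}

One expects the answer yes: a scheme has instances of every logical complexity, and a single axiom $A$ has one fixed complexity, so it should not be able to pay for all of them. The difficulty is that we know nothing about $A$ except that $\mathsf{HA}\nvdash\neg A$. We may not assume that $A$ is true in the standard model $\mathbb N$, nor that it is consistent with $\mathsf{PA}$, nor that it has any particular form. The expected answer is nevertheless correct.

\begin{theorem}\label{thm:main}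
Let $A$ be an arithmetical sentence such that $\mathsf{HA}+A$ is consistent. Then for every propositional formula $\varphi$: $\mathsf{IPC}\vdash\varphi$ if and only if $\mathsf{HA}+A\vdash\varphi^\sigma$ for all arithmetical substitutions $\sigma$.
\end{theorem}

The proof uses only one feature of $A$, its depth. The \emph{depth} $\mathrm{dp}(C)$ of an arithmetical formula $C$ is $0$ if $C$ is atomic (an equation or $\bot$), and each connective or quantifier adds $1$ to the maximum of the depths of the immediate subformulas. This leads to a uniform version.

\begin{theorem}\label{thm:uniform}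
For every $n$ there is a single substitution $\sigma=\sigma_n$ such that for every set $X$ of sentences of depth at most $n$, every sentence $B$ of depth at most $n$ and every propositional formula $\varphi$,
\[
\mathsf{HA}+X\vdash B\vee\varphi^\sigma\iff \mathsf{HA}+X\vdash B\ \text{ or }\ \mathsf{IPC}\vdash\varphi .
\]
In particular, if $\mathsf{HA}+X$ is consistent, then $\mathsf{IPC}\vdash\varphi\iff\mathsf{HA}+X\vdash\varphi^\sigma$ for all $\varphi$.
\end{theorem}

Here $X$ may be infinite, and it may be of any complexity as a set. The last sentence of the theorem is the case $B=\bot$.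

\begin{corollary}\label{cor:axiom}
If a consistent theory $T\supseteq\mathsf{HA}$ has a propositional logic different from $\mathsf{IPC}$, then $T$ is not axiomatizable over $\mathsf{HA}$ by any set of sentences of bounded depth, in particular not by finitely many sentences.
\end{corollary}

\begin{proof}
If $T=\mathsf{HA}+X$ with all depths in $X$ at most $n$, and $\varphi$ is in the propositional logic of $T$, then $T\vdash\varphi^{\sigma_n}$, so $\mathsf{IPC}\vdash\varphi$ by Theorem~\ref{thm:uniform}.
\end{proof}

\begin{remark}\label{rem:sharp}
Theorem~\ref{thm:uniform} is sharp in two ways. The bound on the depth cannot be dropped: $\mathsf{PA}$ is $\mathsf{HA}$ plus all instances of excluded middle, and its propositional logic contains $p\vee\neg p$. The dependence of $\sigma_n$ on $n$ cannot be dropped either, even for finite extensions. Fix any $\sigma$. If both $\mathsf{HA}+p^\sigma$ and $\mathsf{HA}+\neg p^\sigma$ were inconsistent, $\mathsf{HA}$ would prove $\neg p^\sigma$ and $\neg\neg p^\sigma$. So one of the two is consistent, and it proves $(p\vee\neg p)^\sigma$ although $\mathsf{IPC}\nvdash p\vee\neg p$.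
\end{remark}

Section~\ref{sec:prelim} fixes the calculus and recalls Kripke models. Section~\ref{sec:fork} explains the method on the formula $p\vee\neg p$ and isolates the one arithmetical tool that it needs, a family of provability operators (Proposition~\ref{prop:box}). These are built in Section~\ref{sec:boxes}. Section~\ref{sec:translation} defines the translation attached to a finite tree, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}. Theorem~\ref{thm:uniform} contains Theorem~\ref{thm:main}, but its substitution is more involved, so we treat it separately in Section~\ref{sec:uniform}.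

\section{Derivations and tree models}\label{sec:prelim}

\subsection{A calculus for $\mathsf{HA}$}

The language has the symbols $0,S,+,\cdot,=,\bot,\wedge,\vee,\to,\forall,\exists$, and $\neg C$ abbreviates $C\to\bot$. (The version of $\mathsf{HA}$ with symbols for primitive recursive functions is a definitional extension, so nothing changes for it.) Formulas that differ only in the names of bound variables are identified, and the substitution $C[t/x]$ avoids capture. Substituting a term does not change the depth. The numeral of $m$ is $\bar m=S\cdots S0$. An empty disjunction is $\bot$ and an empty conjunction is $0=0$.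

We shall argue by induction on derivations, both outside and inside $\mathsf{HA}$, so we fix a calculus. It derives sequents $\Gamma\vdash C$, where $\Gamma$ is a finite set of formulas, by four groups of rules.

\emph{Structural rules.} $\Gamma\vdash C$ for $C\in\Gamma$; from $\Gamma\vdash C$ infer $\Gamma\cup\Delta\vdash C$ (weakening).

\emph{Logical rules.} These are the introduction (I) and elimination (E) rules of intuitionistic natural deduction:
\[
\frac{\Gamma\vdash C\quad\Gamma\vdash D}{\Gamma\vdash C\wedge D}\qquad
\frac{\Gamma\vdash C_1\wedge C_2}{\Gamma\vdash C_i}\qquad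
\frac{\Gamma\vdash C_i}{\Gamma\vdash C_1\vee C_2}\qquad
\frac{\Gamma\vdash C\vee D\quad\Gamma,C\vdash E\quad\Gamma,D\vdash E}{\Gamma\vdash E}
\]
\[
\frac{\Gamma,C\vdash D}{\Gamma\vdash C\to D}\qquad
\frac{\Gamma\vdash C\to D\quad\Gamma\vdash C}{\Gamma\vdash D}\qquad
\frac{\Gamma\vdash\bot}{\Gamma\vdash C}
\]
\[
\frac{\Gamma\vdash C}{\Gamma\vdash\forall xC}\qquad
\frac{\Gamma\vdash\forall xC}{\Gamma\vdash C[t/x]}\qquad
\frac{\Gamma\vdash C[t/x]}{\Gamma\vdash\exists xC}\qquad
\frac{\Gamma\vdash\exists xC\quad\Gamma,C\vdash D}{\Gamma\vdash D}
\]
In $\forall$I the variable $x$ is not free in $\Gamma$, and in $\exists$E it is not free in $\Gamma$ or $D$.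

\emph{Basic axioms.} $\Gamma,P_1,\dots,P_s\vdash P$, where $P_1,\dots,P_s\vdash P$ is a term instance of one of: $\vdash x=x$; \ $x=y,\,x=z\vdash y=z$; \ $x=y\vdash Sx=Sy$; the congruence of $+$ and $\cdot$ in each argument; $Sx=0\vdash\bot$; \ $Sx=Sy\vdash x=y$; the recursion equations $x+0=x$, $x+Sy=S(x+y)$, $x\cdot0=0$, $x\cdot Sy=x\cdot y+x$. All $P_i$ and $P$ are atomic.

\emph{Induction.} From $\Gamma\vdash C[0/x]$ and $\Gamma\vdash\forall x(C\to C[Sx/x])$ infer $\Gamma\vdash\forall xC$.

We write $\mathsf{HA}\vdash C$ if $\emptyset\vdash C$ is derivable. For a set $X$ of sentences, $\mathsf{HA}+X\vdash C$ holds if and only if $\Gamma\vdash C$ is derivable for some finite $\Gamma\subseteq X$.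

\subsection{Arithmetization}\label{sub:arith}

We use the following textbook facts. $\mathsf{HA}$ proves $x<y\vee x=y\vee y<x$, and it proves $y\le\bar m\leftrightarrow\bigvee_{i\le m}y=\bar i$ for each $m\in\mathbb N$. Primitive recursive functions are definable in $\mathsf{HA}$ so that their recursion equations are provable. Every primitive recursive relation is defined by a formula $R$ such that $\mathsf{HA}\vdash R\vee\neg R$ and $\mathsf{HA}$ proves each true and refutes each false numerical instance of $R$. We fix a coding of terms, formulas and derivations, in which formulas differing only in bound variables have the same code; syntactic notions are then primitive recursive, hence provably decidable.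

For a formula $C$ with free variables $\vec x=x_1,\dots,x_q$, the expression $\ulcorner C(\dot{\vec x})\urcorner$ denotes, inside $\mathsf{HA}$, the code of the sentence obtained from $C$ by replacing each $x_i$ by the numeral of its value. We list the $x_i$ in order of first occurrence and compute this code from $x_1,\dots,x_q$ and the code of $C[v_1/x_1,\dots,v_q/x_q]$, where $v_1,v_2,\dots$ is a fixed list of variables. With this convention, renaming a free variable of $C$ to a fresh one renames the same variable in $\ulcorner C(\dot{\vec x})\urcorner$ and changes nothing else. The \emph{diagonal lemma} says that for every formula $\Phi(c,x)$ there is a formula $\alpha(x)$ with $\mathsf{HA}\vdash\alpha(x)\leftrightarrow\Phi(\ulcorner\alpha\urcorner,x)$.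

We call a number or an induction \emph{standard} or \emph{external} if it belongs to our own reasoning about $\mathsf{HA}$, and \emph{internal} if it belongs to an argument carried out in $\mathsf{HA}$.

\subsection{Kripke models on finite trees}

A \emph{finite tree} is a finite partial order $(F,\preceq)$ with a least element $r$, the root, in which the nodes below any given node are linearly ordered. A \emph{child} of $v$ is a minimal node strictly above $v$, a \emph{leaf} is a maximal node, and the other nodes are \emph{inner}. We write $I$ for the set of inner nodes and $L_v$ for the set of leaves above or equal to $v$; it is never empty. A \emph{model} on $F$ assigns to each variable $p$ an upward closed set of nodes, those that \emph{force} $p$. Forcing extends to all formulas: $v\nVdash\bot$; $\wedge$ and $\vee$ are evaluated at $v$; and $v\Vdash\chi\to\theta$ if and only if every $w\succeq v$ with $w\Vdash\chi$ has $w\Vdash\theta$. Forcing is \emph{persistent}: $v\Vdash\psi$ and $v\preceq w$ imply $w\Vdash\psi$. We use two textbook facts.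
\begin{itemize}
\item If $\mathsf{IPC}\nvdash\varphi$, then $\varphi$ is not forced at the root of some model on a finite tree.
\item Let $f\colon F'\to F$ be a \emph{p-morphism} of models: $f$ preserves the order, $f(u)\preceq w$ implies $w=f(u')$ for some $u'\succeq u$, and $u$ and $f(u)$ force the same variables. Then $u$ and $f(u)$ force the same formulas.
\end{itemize}

A finite tree is \emph{branching} if its root is not a leaf and every inner node has at least two children. In such a tree a node is determined by the leaves above it.

\begin{lemma}\label{lem:leaves}
In a branching tree, $v\preceq w$ if and only if $L_w\subseteq L_v$.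
\end{lemma}

\begin{proof}
If $v\preceq w$, every leaf above $w$ is above $v$. Let $v\not\preceq w$; we find $a\in L_w\setminus L_v$. If $v$ and $w$ are incomparable, any $a\in L_w$ works, since the nodes below $a$ are linearly ordered. Otherwise $w\prec v$. Let $c$ be the child of $w$ with $c\preceq v$, let $c'$ be another child, and take $a\in L_{c'}$. If $v\preceq a$, then $c$ and $c'$ would both lie below $a$ and so be comparable, which two distinct children are not.
\end{proof}

\begin{lemma}\label{lem:branching}
If $\mathsf{IPC}\nvdash\varphi$, then $\varphi$ is not forced at the root of some model on a branching tree.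
\end{lemma}

\begin{proof}
Take a model on a finite tree $F$ whose root $r$ does not force $\varphi$. If $r$ is the only node, add a child forcing the same variables; the map sending both nodes to $r$ is a p-morphism. So let $r$ be inner. Let $h(v)$ be the distance of $v$ from the root. Let $F'$ consist of the pairs $(v,s)$ with $s\in\{0,1\}^{h(v)}$, put $(v,s)\preceq(w,t)$ if $v\preceq w$ and $s$ is an initial segment of $t$, and let $(v,s)$ force the variables that $v$ forces. Below $(w,t)$ there is exactly one pair for each $v\preceq w$, namely the one whose second entry is the initial segment of $t$ of length $h(v)$. So $F'$ is a tree with root $(r,\langle\rangle)$. If $w$ is a child of $v$, then $(w,s0)$ and $(w,s1)$ are children of $(v,s)$, and if $v$ is a leaf then so is $(v,s)$; hence $F'$ is branching. The projection $(v,s)\mapsto v$ is a p-morphism, because for $w\succeq v$ any extension $t$ of $s$ of length $h(w)$ gives $(w,t)\succeq(v,s)$.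
\end{proof}

\section{The method on the law of excluded middle}\label{sec:fork}

Let $\mathsf{HA}+A$ be consistent. We look for a sentence $B$ with $\mathsf{HA}+A\nvdash B\vee\neg B$. The smallest branching countermodel to $p\vee\neg p$ is the fork with root $r$ and leaves $0$ and $1$, where only the leaf $0$ forces $p$. We want to turn the fork into an interpretation of arithmetic in which the root forces $\mathsf{HA}+A$. The following picture is only a guide; everything is proved later.

Let the root stand for $\mathbb N$, let the leaf $a$ stand for a theory $T_a\supseteq\mathsf{HA}$, and read ``$a$ forces $C$'' as ``$T_a\vdash C$''. The Kripke clauses then say that the root forces an atomic sentence if it is true, that $\wedge,\vee,\exists$ are evaluated at the root, and that the root forces $C\to D$ if (it forces $D$ whenever it forces $C$) and $T_0,T_1$ both prove $C\to D$. What the root forces should be provable in $T_0$ and $T_1$. So if $T_0\vdash B$ and $T_1\vdash\neg B$ and both theories are consistent, the root forces neither $B$ nor $\neg B$. Three obstacles remain.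

First, the root has to force $A$, and forcing an implication demands more than its truth. The remedy is to put all true sentences of depth at most $n$ into $T_a$, where $n\ge\mathrm{dp}(A)$. For formulas of depth at most $n$ the extra demands are then met automatically, and forcing at the root is the same as truth.

Second, $A$ may be false in $\mathbb N$. The remedy is to carry out the construction inside $\mathsf{HA}$, so that ``true'' refers to whatever universe $\mathsf{HA}$ is describing. Forcing at the root becomes a translation $C\mapsto C^r$ of arithmetical formulas, and we obtain $\mathsf{HA}\vdash A\to A^r$ with no assumption on $A$.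

Third, $\mathsf{HA}$ must now itself prove that $T_0$ and $T_1$ are consistent. For the ordinary provability predicate of a theory containing $\mathsf{HA}$ this is excluded by the second incompleteness theorem. The remedy is to choose provability predicate and theories together, by a construction in the style of Feferman and Rosser. The next proposition lists what we need. Read $\Box_aC$ as ``$T_a$ proves $C$'', where $T_a$ consists of a part of $\mathsf{HA}$, all truths of depth at most $n$, and a sentence $\alpha(\bar a)$ that distinguishes the leaf $a$ from the other leaves.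

\begin{proposition}\label{prop:box}
Let $n\ge1$. There are a formula $\alpha(x)$ and, for each $a\in\mathbb N$, an operation $C\mapsto\Box_aC$ on formulas such that $\Box_aC$ has the same free variables as $C$, the formula $\Box_a(C[z/x])$ is $(\Box_aC)[z/x]$ for fresh $z$, and the following hold for all $a\in\mathbb N$, all formulas and all terms $t$.
\begin{itemize}
\item[(Exc)] $\mathsf{HA}\vdash x\ne y\to\neg(\alpha(x)\wedge\alpha(y))$.
\item[(Ded)] If $m\ge0$ and $\mathsf{HA}\vdash\alpha(\bar a)\to(C_1\to\cdots\to(C_m\to C))$, then $\mathsf{HA}\vdash\Box_aC_1\wedge\dots\wedge\Box_aC_m\to\Box_aC$.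
\item[(Con)] $\mathsf{HA}\vdash\neg\Box_a\bot$.
\item[(Low)] If $\mathrm{dp}(C)\le n$, then $\mathsf{HA}\vdash C\to\Box_aC$.
\item[(Sub)] $\mathsf{HA}\vdash(\Box_aC)[t/x]\leftrightarrow\Box_a(C[t/x])$.
\end{itemize}
\end{proposition}

The hypothesis of (Ded) holds in particular when the implication is provable without $\alpha(\bar a)$. The case $m=0$ is necessitation, and the case $C_2=(C_1\to C)$ is closure of $\Box_a$ under modus ponens. From (Ded) and (Con) we get
\begin{equation}\label{eq:clash}
\mathsf{HA}\vdash\neg(\Box_aC\wedge\Box_a\neg C).
\end{equation}

Take $n=\max(1,\mathrm{dp}(A))$. For the fork, let $C^r$ be $C$ for atomic $C$, let $(\cdot)^r$ commute with $\wedge,\vee,\exists$, and put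
\begin{align*}
(C\to D)^r&=(C^r\to D^r)\wedge\Box_0(C\to D)\wedge\Box_1(C\to D),\\
(\forall xC)^r&=\forall x\,C^r\wedge\Box_0\forall xC\wedge\Box_1\forall xC .
\end{align*}
Section~\ref{sec:translation} proves, for all branching trees, that the translation is sound (if $A\vdash C$ is derivable, then $\mathsf{HA}\vdash A^r\to C^r$) and that it fixes formulas of depth at most $n$ up to provable equivalence. The smallest instance of the second fact shows what (Low) is for: if $P$ is atomic, then $(\neg P)^r=\neg P\wedge\Box_0\neg P\wedge\Box_1\neg P$, and (Low) derives the two boxes from $\neg P$.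

Let $B=\neg\alpha(\bar1)$. Then $(B\vee\neg B)^r=B^r\vee(\neg B)^r$, and $\mathsf{HA}$ refutes both disjuncts.
\begin{itemize}
\item $B^r$ has the conjunct $\Box_1\neg\alpha(\bar1)$. Since $\mathsf{HA}\vdash\alpha(\bar1)\to(\neg\alpha(\bar1)\to\bot)$, (Ded) turns this conjunct into $\Box_1\bot$, against (Con).
\item $(\neg B)^r$ has the conjunct $\Box_0\neg\neg\alpha(\bar1)$. By (Exc), $\mathsf{HA}\vdash\alpha(\bar0)\to(\neg\neg\alpha(\bar1)\to\bot)$, so (Ded) gives $\Box_0\bot$, against (Con).
\end{itemize}
Thus $\mathsf{HA}\vdash\neg\big((B\vee\neg B)^r\big)$. If $A\vdash B\vee\neg B$ were derivable, then $\mathsf{HA}$ would prove $A\to A^r$ and $A^r\to(B\vee\neg B)^r$, hence $\neg A$. So $\mathsf{HA}+A\nvdash B\vee\neg B$.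

One must distinguish $\neg(C^r)$, ``the root does not force $C$'', from the stronger $(\neg C)^r$, ``the root forces $\neg C$''. For $C=B\vee\neg B$ the first is provable, while the second is refutable: it has the conjunct $\Box_0\neg C$, and $\mathsf{HA}\vdash\neg C\to\bot$.

The fork, and more generally a root with leaves as its only children, is not enough for all $\varphi$. The formula $p\vee(p\to q\vee\neg q)$ is forced at the root of every such model, because if the root does not force $p$ then only leaves do, and leaves force $q\vee\neg q$. It fails at the root of a three-element chain whose upper two nodes force $p$ and whose top node alone forces $q$. In general we therefore need inner nodes above the root. They will all stand for the same universe and differ only in the leaves that they see.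

\section{Provably consistent provability}\label{sec:boxes}

In this section we prove Proposition~\ref{prop:box}. The plan is to cut provability into levels $k=0,1,2,\dots$ according to the depth of the formulas in a derivation. For each standard level $\mathsf{HA}$ proves soundness, by means of a partial truth predicate. The operator $\Box_a$ then accepts a derivation only if its level has not yet refuted the sentences $\alpha(\bar a)$.

\subsection{Partial truth predicates}

Let $\mathrm{val}$ be the primitive recursive function that computes the value of a closed term. We define formulas $\mathrm{Tr}_K(s)$ by external recursion on $K$. $\mathrm{Tr}_0(s)$ says that $s$ is a closed equation whose two sides have equal value. $\mathrm{Tr}_{K+1}(s)$ says that $s$ is a sentence of depth at most $K+1$ and one of the following holds: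
\begin{itemize}
\item $s$ is atomic and $\mathrm{Tr}_0(s)$;
\item $s=(b\circ c)$ and $\mathrm{Tr}_K(b)\circ\mathrm{Tr}_K(c)$, for $\circ\in\{\wedge,\vee,\to\}$;
\item $s=Qx\,b$ and $Qm\,\mathrm{Tr}_K(b(\dot m))$, for $Q\in\{\forall,\exists\}$, where $b(\dot m)$ is $b$ with the numeral of $m$ for $x$.
\end{itemize}
The syntactic form of $s$ is provably decidable, so inside $\mathsf{HA}$ we may argue by cases on it.

\begin{lemma}\label{lem:truth}
For each standard $K$, $\mathsf{HA}$ proves the following.
\begin{itemize}
\item[(T1)] $\mathrm{Tr}_K(s)\leftrightarrow\mathrm{Tr}_{K+1}(s)$ for all sentences $s$ of depth at most $K$.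
\item[(T2)] $\neg\mathrm{Tr}_K(\bot)$, and for sentences $b\circ c$ and $Qx\,b$ of depth at most $K$: $\mathrm{Tr}_K(b\circ c)\leftrightarrow\mathrm{Tr}_K(b)\circ\mathrm{Tr}_K(c)$ and $\mathrm{Tr}_K(Qx\,b)\leftrightarrow Qm\,\mathrm{Tr}_K(b(\dot m))$.
\item[(T3)] If $b(x_1,\dots,x_q)$ has depth at most $K$ and the closed terms $t_i$ have values $m_i$, then $\mathrm{Tr}_K(b(t_1,\dots,t_q))\leftrightarrow\mathrm{Tr}_K(b(\dot m_1,\dots,\dot m_q))$.
\item[(T4)] $\mathrm{Tr}_K(\ulcorner C(\dot{\vec x})\urcorner)\leftrightarrow C(\vec x)$, for each standard formula $C$ with $\mathrm{dp}(C)\le K$.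
\end{itemize}
\end{lemma}

\begin{proof}
(T1) External induction on $K$. For atomic $s$ both sides are equivalent to $\mathrm{Tr}_0(s)$, which settles $K=0$. For compound $s$ of depth at most $K+1$, unfolding $\mathrm{Tr}_{K+1}(s)$ and $\mathrm{Tr}_{K+2}(s)$ gives the same combination of $\mathrm{Tr}_K$, respectively $\mathrm{Tr}_{K+1}$, applied to sentences of depth at most $K$, where the induction hypothesis applies.

(T2) The sentence $\bot$ is atomic and not an equation. A compound sentence of depth at most $K$ exists only for $K\ge1$; the definition gives the equivalences with $\mathrm{Tr}_{K-1}$ on the right, and (T1) replaces it by $\mathrm{Tr}_K$.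

(T3) External induction on $K$, with $b$, $q$ and the terms quantified inside $\mathsf{HA}$. Internal induction on a term $u$ gives $\mathrm{val}(u(\vec t\,))=\mathrm{val}(u(\dot{\vec m}))$, which settles atomic $b$. For $b=b_1\circ b_2$ unfold and apply the hypothesis to $b_1,b_2$. For $b=Qx\,b_1$ unfold and apply it to $b_1$ with the numeral of $m$ as one more term.

(T4) External induction on $C$. External induction on a term $t$ gives $\mathrm{val}(\ulcorner t(\dot{\vec x})\urcorner)=t(\vec x)$, which settles equations; $\bot$ and the compound cases follow from (T2).
\end{proof}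

\subsection{Provability by levels}

Fix $n\ge1$ for the rest of the section. Let $\mathrm{Pr}_k(s)$, with $k$ and $s$ variables, be the arithmetical formula
\begin{quote}
there is a derivation, all of whose formulas have depth at most $n+k$, with an end sequent $\Gamma\vdash s$ such that every $g\in\Gamma$ is a sentence with $\mathrm{dp}(g)\le n$ and $\mathrm{Tr}_n(g)$.
\end{quote}
We write $\mathrm{Pr}_kC$ for $\mathrm{Pr}_k(\ulcorner C(\dot{\vec x})\urcorner)$; its free variables are $k$ and those of $C$. Since $\mathrm{Pr}_k$ involves $\mathrm{Tr}_n$, we cannot assume that it is decidable, and no argument below splits into the cases $\mathrm{Pr}_k(s)$ and $\neg\mathrm{Pr}_k(s)$.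

\begin{lemma}\label{lem:pr}
For all formulas $C,D$:
\begin{itemize}
\item[(P1)] $\mathsf{HA}\vdash\mathrm{Pr}_kC\wedge\mathrm{Pr}_k(C\to D)\to\mathrm{Pr}_kD$ and $\mathsf{HA}\vdash k\le k'\wedge\mathrm{Pr}_k(s)\to\mathrm{Pr}_{k'}(s)$.
\item[(P2)] If $\mathsf{HA}\vdash C$, then $\mathsf{HA}\vdash\mathrm{Pr}_{\bar k}C$ for some standard $k$.
\item[(P3)] If $\mathrm{dp}(C)\le n$, then $\mathsf{HA}\vdash C\to\mathrm{Pr}_0C$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) Weaken both end sequents to the union of their contexts, which again consists of true sentences of depth at most $n$, and apply $\to$E. Every formula in the new derivation occurs in one of the old ones. The second claim holds because the bound $n+k$ grows with $k$.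

(P2) Take a derivation of $\emptyset\vdash\forall\vec x\,C$ and let $n+k$ bound the depths of its formulas. $\mathsf{HA}$ verifies this numerical fact. Inside $\mathsf{HA}$, extend the derivation by $\forall$E with the numerals of $\vec x$; the new formulas have smaller depth than $\forall\vec x\,C$.

(P3) By (T4), $C(\vec x)$ gives $\mathrm{Tr}_n(\ulcorner C(\dot{\vec x})\urcorner)$, so the one-step derivation of $C(\dot{\vec x})\vdash C(\dot{\vec x})$ is a witness.
\end{proof}

\begin{lemma}[Reflection]\label{lem:refl}
For each standard $k$ and each formula $C$, $\mathsf{HA}\vdash\mathrm{Pr}_{\bar k}C\to C$.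
\end{lemma}

\begin{proof}
Let $K=\max(n+k,\mathrm{dp}(C))$ and argue in $\mathsf{HA}$. Let $d$ be a derivation as in the definition, with end sequent $\Gamma\vdash C(\dot{\vec x})$. All its formulas have depth at most $K$, so Lemma~\ref{lem:truth} applies to them. An \emph{assignment} $e$ is a finite sequence, read as a function from variables to numbers that is $0$ almost everywhere; $e^x_m$ is $e$ changed to $m$ at $x$; and $G[e]$ is the sentence obtained from $G$ by replacing each free variable $y$ by the numeral of $e(y)$. Call $G$ \emph{true under} $e$ if $\mathrm{Tr}_K(G[e])$. By (T2), $QxG$ is true under $e$ if and only if $Qm\,\mathrm{Tr}_K(G[e^x_m])$. By (T3), applied to $G$ with numerals substituted for the variables other than $x$,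
\begin{equation}\label{eq:subst}
\mathrm{Tr}_K(G[t/x][e])\leftrightarrow\mathrm{Tr}_K(G[e^x_m])\qquad\text{for }m=\mathrm{val}(t[e]).
\end{equation}
We show by induction along $d$: for every sequent $\Delta\vdash G$ in $d$ and every $e$, if all members of $\Delta$ are true under $e$, then so is $G$. As $K$ is standard, this is an internal induction for one fixed arithmetical formula. In each case let the context $\Delta$ of the conclusion be true under $e$.

The structural rules need no argument. For the propositional rules (T2) turns each object-level connective into the same connective of $\mathsf{HA}$. For instance, in $\to$I the hypothesis for $\Delta,G\vdash H$ gives $\mathrm{Tr}_K(G[e])\to\mathrm{Tr}_K(H[e])$, which is $\mathrm{Tr}_K((G\to H)[e])$; in $\vee$E we get $\mathrm{Tr}_K(G[e])\vee\mathrm{Tr}_K(H[e])$ and use the hypothesis for the matching premise; in $\bot$E we get $\mathrm{Tr}_K(\bot)$, which is absurd. In $\forall$I, $x$ is not free in $\Delta$, so $\Delta$ is true under every $e^x_m$, hence so is $G$. In $\exists$E, the first premise gives $m$ with $G$ true under $e^x_m$; also $\Delta$ is true under $e^x_m$, so the conclusion $H$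 is, and $H[e^x_m]=H[e]$. The rules $\forall$E and $\exists$I follow from \eqref{eq:subst}. For a basic axiom, truth of a closed equation means equality of values, and $\mathrm{val}$ commutes with $0,S,+,\cdot$; so the axiom reduces to the same statement about the values, which $\mathsf{HA}$ proves. For the induction rule with formula $G$, the premises and \eqref{eq:subst} give $\mathrm{Tr}_K(G[e^x_0])$ and $\forall m\,(\mathrm{Tr}_K(G[e^x_m])\to\mathrm{Tr}_K(G[e^x_{m+1}]))$. Internal induction on $m$ gives $\forall m\,\mathrm{Tr}_K(G[e^x_m])$, so $\forall xG$ is true under $e$.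

By (T1), every $g\in\Gamma$ satisfies $\mathrm{Tr}_K(g)$. Hence $\mathrm{Tr}_K(\ulcorner C(\dot{\vec x})\urcorner)$, and $C(\vec x)$ follows by (T4).
\end{proof}

The level must be standard here. A proof of $\forall k\,\neg\mathrm{Pr}_k\bot$ would be a proof in $\mathsf{HA}$ of its own consistency, because $\mathsf{HA}$ proves that the depths in any derivation are bounded.

\subsection{The sentences $\alpha(\bar a)$}

We need sentences that exclude one another and such that $\mathsf{HA}$ proves, level by level, that none of them is refuted. For one sentence this is easy. Let $\beta$ be a fixed point of $\exists k\,\mathrm{Pr}_k\neg\beta$. If $\mathrm{Pr}_{\bar k}\neg\beta$, then $\beta$ by definition and $\neg\beta$ by reflection; so $\mathsf{HA}\vdash\neg\mathrm{Pr}_{\bar k}\neg\beta$. To make infinitely many such sentences exclusive, we let them race: $\alpha(x)$ will say that $\alpha(x)$ is the first to be refuted, where the pairs $(k,x)$ with $x\le k$ are ordered lexicographically. The restriction $x\le k$ ensures that each pair has only finitely many predecessors. By the diagonal lemma there is a formula $\alpha(x)$ with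
\begin{multline}\label{eq:alpha}
\mathsf{HA}\vdash\alpha(x)\leftrightarrow\exists k\,\big[\,x\le k\ \wedge\ \mathrm{Pr}_k\neg\alpha(x)\\
\wedge\ \forall k'{<}k\,\forall y{\le}k'\,\neg\mathrm{Pr}_{k'}\neg\alpha(y)\ \wedge\ \forall y{<}x\,\neg\mathrm{Pr}_k\neg\alpha(y)\,\big].
\end{multline}

\begin{lemma}\label{lem:alpha}
\begin{enumerate}
\item $\mathsf{HA}\vdash x\ne y\to\neg(\alpha(x)\wedge\alpha(y))$.
\item For all standard $a\le k$, $\mathsf{HA}\vdash\neg\mathrm{Pr}_{\bar k}\neg\alpha(\bar a)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Argue in $\mathsf{HA}$. Let $x\ne y$, and let $k,k'$ witness $\alpha(x),\alpha(y)$. Exchanging the roles of $x$ and $y$ if necessary, either $k<k'$, or $k=k'$ and $x<y$. In the first case $x\le k<k'$, so the third clause for $y$ gives $\neg\mathrm{Pr}_k\neg\alpha(x)$. In the second case the fourth clause for $y$ gives the same. Both contradict the second clause for $x$.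

(2) External induction on the pairs $(k,a)$ with $a\le k$, in lexicographic order. For $x=\bar a$ and the witness $\bar k$, the third clause of \eqref{eq:alpha} is equivalent to the finite conjunction of the sentences $\neg\mathrm{Pr}_{\bar i}\neg\alpha(\bar b)$ with $b\le i<k$, and the fourth to the conjunction of the sentences $\neg\mathrm{Pr}_{\bar k}\neg\alpha(\bar b)$ with $b<a$. These belong to earlier pairs, so $\mathsf{HA}$ proves both clauses. Now argue in $\mathsf{HA}$ and suppose $\mathrm{Pr}_{\bar k}\neg\alpha(\bar a)$. Then $\bar k$ witnesses $\alpha(\bar a)$, while Lemma~\ref{lem:refl} gives $\neg\alpha(\bar a)$.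
\end{proof}

\subsection{The boxes}

Lemma~\ref{lem:alpha}(2) speaks of one standard level at a time, whereas (Con) concerns all levels that the box accepts. We build the missing consistency into the definition. Put
\[
\mathrm{good}(k):=\forall x{\le}k\,\neg\mathrm{Pr}_k\neg\alpha(x),\qquad
\Box C:=\exists k\,(\mathrm{Pr}_kC\wedge\mathrm{good}(k)),
\]
and $\Box_aC:=\Box(\alpha(\bar a)\to C)$. By Lemma~\ref{lem:alpha}(2), $\mathsf{HA}\vdash\mathrm{good}(\bar k)$ for every standard $k$, so the restriction to good levels does not cost us any standard derivation.

\begin{proof}[Proof of Proposition~\ref{prop:box}]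
The claims on free variables and renaming hold by the convention in Section~\ref{sub:arith}, and (Exc) is Lemma~\ref{lem:alpha}(1). We first show:
\begin{equation}\label{eq:star}
\mathsf{HA}\vdash B_1\to\cdots\to(B_m\to B)\ \text{ implies }\ \mathsf{HA}\vdash\Box B_1\wedge\dots\wedge\Box B_m\to\Box B .
\end{equation}
By (P2) there is a standard $k_0$ such that $\mathsf{HA}$ proves $\mathrm{Pr}_{\bar k_0}$ of the implication, and $\mathrm{good}(\bar k_0)$ is provable. In $\mathsf{HA}$, let $k_1,\dots,k_m$ witness $\Box B_1,\dots,\Box B_m$. The maximum $k$ of $\bar k_0,k_1,\dots,k_m$ is one of these numbers, hence good. By (P1) all the derivations are available at level $k$, and $m$ uses of modus ponens give $\mathrm{Pr}_kB$.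

(Ded) The hypothesis implies that $\mathsf{HA}$ proves $B_1\to\cdots\to(B_m\to B)$ for $B_i=(\alpha(\bar a)\to C_i)$ and $B=(\alpha(\bar a)\to C)$. Apply \eqref{eq:star}.

(Con) The formula $\Box_a\bot$ is $\Box\neg\alpha(\bar a)$. In $\mathsf{HA}$, suppose $\mathrm{Pr}_k\neg\alpha(\bar a)$ and $\mathrm{good}(k)$. If $\bar a\le k$, these contradict each other. If $k<\bar a$, then $\mathrm{Pr}_{\bar a}\neg\alpha(\bar a)$ by (P1), against Lemma~\ref{lem:alpha}(2) for the pair $(a,a)$.

(Low) By (P3) and $\mathrm{good}(0)$ we have $C\to\Box C$, and $\Box C\to\Box_aC$ by \eqref{eq:star} applied to $C\to(\alpha(\bar a)\to C)$.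

(Sub) The left side speaks of $C$ with the numeral of the value of $t$ in place of $x$, the right side of $C$ with the term $t$ itself (with numerals for its variables), so the two sentences must be shown equivalent under the box. Let $z$ be fresh. Then $\mathsf{HA}\vdash z=t\to(C[z/x]\leftrightarrow C[t/x])$, so (Ded) gives $\Box_a(z=t)\to(\Box_a(C[z/x])\leftrightarrow\Box_a(C[t/x]))$. By (Low), $z=t\to\Box_a(z=t)$. Since $\Box_a(C[z/x])$ is $(\Box_aC)[z/x]$, we obtain
\[
\mathsf{HA}\vdash z=t\to\big((\Box_aC)[z/x]\leftrightarrow\Box_a(C[t/x])\big).
\]
Substitute $t$ for $z$.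
\end{proof}

\begin{remark}
In $\mathbb N$ every $k$ is good, because $\mathsf{HA}$ is sound and proves $\mathrm{good}(\bar k)$. So in $\mathbb N$ the formula $\Box_aC$ expresses provability of $C$ in $\mathsf{HA}+\alpha(\bar a)$ from all true sentences of depth at most $n$, and (Con) says that this theory is consistent. Each $\alpha(\bar a)$ is false in $\mathbb N$, since a witness $k$ would not be good. What $\mathsf{HA}$ cannot prove is $\forall k\,\mathrm{good}(k)$, which implies $\forall k\,\neg\mathrm{Pr}_k\bot$ up to a fixed shift of levels: by (P1) and (P2), $\mathrm{Pr}_k\bot$ gives $\mathrm{Pr}_{k'}\neg\alpha(\bar0)$ for $k'=\max(k,\bar k_0)$, where $k_0$ is a level of $\bot\to\neg\alpha(\bar0)$.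
\end{remark}

\section{Forcing as a translation}\label{sec:translation}

From now on we use only the properties listed in Proposition~\ref{prop:box}. Fix $n\ge1$ with its $\alpha$ and $\Box_a$, and a branching tree $F$ whose leaves are distinct natural numbers. For each inner node $j\in I$ we define a formula $C^j$, ``$j$ forces $C$'', by recursion on $C$:
\begin{itemize}
\item $P^j=P$ for atomic $P$, and $(\cdot)^j$ commutes with $\wedge$, $\vee$, $\exists$;
\item $(C\to D)^j=\bigwedge_{l\in I,\ l\succeq j}(C^l\to D^l)\ \wedge\ \bigwedge_{a\in L_j}\Box_a(C\to D)$;
\item $(\forall xC)^j=\forall x\,C^j\ \wedge\ \bigwedge_{a\in L_j}\Box_a\forall xC$.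
\end{itemize}
These are the Kripke clauses: an implication is tested at all inner nodes above $j$ and has to be provable at all leaves above $j$. In the clause for $\forall$ the node $j$ suffices among the inner nodes, since they share one domain and forcing persists (Lemma~\ref{lem:trans}(1)). The formula $C^j$ has the same free variables as $C$. By induction on depth, $(C[z/x])^j$ is $C^j[z/x]$ for fresh $z$, since this holds for the boxes; hence the quantifier clauses do not depend on the name of the bound variable.

\begin{lemma}\label{lem:trans}
Let $j\in I$, let $C$ be a formula and $t$ a term.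
\begin{enumerate}
\item $\mathsf{HA}\vdash C^j\to C^l$ for $l\in I$, $l\succeq j$.
\item $\mathsf{HA}\vdash C^j\to\Box_aC$ for $a\in L_j$.
\item $\mathsf{HA}\vdash(C[t/x])^j\leftrightarrow C^j[t/x]$.
\item If $\mathrm{dp}(C)\le n$, then $\mathsf{HA}\vdash C^j\leftrightarrow C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each part is proved by induction on $C$, for all $j$ at once.

(1) For atomic $C$ the two formulas coincide, and $\wedge,\vee,\exists$ are monotone. For an implication, every conjunct of $C^l$ is a conjunct of $C^j$, because nodes above $l$ are above $j$. For $C=\forall xD$, the hypothesis gives $\forall xD^j\to\forall xD^l$, and $L_l\subseteq L_j$.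

(2) For atomic $C$ this is (Low). For $\to$ and $\forall$, $\Box_aC$ is a conjunct of $C^j$. For $D\wedge E$ apply (Ded) to $D\to(E\to D\wedge E)$, and for $D\vee E$ to $D\to D\vee E$ and $E\to D\vee E$. For $C=\exists xD$, the hypothesis and (Ded) applied to $D\to\exists xD$ give $D^j\to\Box_a\exists xD$. As $x$ is not free in $\Box_a\exists xD$, we get $\exists xD^j\to\Box_a\exists xD$.

(3) Name the bound variables so that they differ from $x$ and do not occur in $t$. Then substitution commutes with all connectives and quantifiers, the hypothesis handles the translated subformulas, and (Sub) handles the boxes.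

(4) The atomic case is an identity, and $\wedge,\vee,\exists$ preserve equivalences. Let $C=D\to E$. By hypothesis $D^l\to E^l$ is equivalent to $D\to E$ for every $l\in I$. So $C^j$ implies $C$ through its conjunct $l=j$. Conversely, $C$ implies all conjuncts $D^l\to E^l$, and it implies $\Box_aC$ by (Low). Let $C=\forall xD$. By hypothesis $\forall xD^j\leftrightarrow\forall xD$, and $C\to\Box_aC$ by (Low).
\end{proof}

In a finite Kripke model a node forces a negation if and only if all leaves above it do. The translation inherits this, and here (Con) enters.

\begin{lemma}\label{lem:neg}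
Let $j\in I$ and let $C$ be a formula.
\begin{enumerate}
\item $\mathsf{HA}\vdash\Box_a\neg C\to\neg(C^j)$ for $a\in L_j$.
\item $\mathsf{HA}\vdash(\neg C)^j\leftrightarrow\bigwedge_{a\in L_j}\Box_a\neg C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Combine Lemma~\ref{lem:trans}(2) with \eqref{eq:clash}. (2) By definition $(\neg C)^j$ is the right side together with the conjuncts $\neg(C^l)$ for $l\succeq j$ in $I$. For such $l$ pick $a\in L_l\subseteq L_j$; then $\Box_a\neg C$ gives $\neg(C^l)$ by (1).
\end{proof}

For a finite set $\Gamma$ let $\Gamma^j$ be the conjunction of the formulas $G^j$, $G\in\Gamma$.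

\begin{lemma}[Soundness]\label{lem:sound}
If $\Gamma\vdash C$ is derivable, then $\mathsf{HA}\vdash\Gamma^j\to C^j$ for all $j\in I$.
\end{lemma}

\begin{proof}
The boxes in a conclusion come for free:
\begin{equation}\label{eq:free}
\text{if $\Gamma\vdash C$ is derivable and $a\in L_j$, then }\mathsf{HA}\vdash\Gamma^j\to\Box_aC .
\end{equation}
Indeed, let $\Gamma=\{G_1,\dots,G_m\}$. Then $\mathsf{HA}\vdash G_1\to\cdots\to(G_m\to C)$, so (Ded) gives $\Box_aG_1\wedge\dots\wedge\Box_aG_m\to\Box_aC$, and $G_i^j\to\Box_aG_i$ by Lemma~\ref{lem:trans}(2).

Now use induction on the derivation, for all $j$ simultaneously. The structural rules and the rules for $\wedge,\vee,\bot$ translate into instances of themselves, since $(\cdot)^j$ commutes with these connectives. So does $\exists$E, because the translation preserves free variables and with them the side condition. The basic axioms contain only atomic formulas besides $\Gamma$, and these translate to themselves.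

\emph{$\exists$I and $\forall$E.} By Lemma~\ref{lem:trans}(3), $(C[t/x])^j$ is equivalent to $C^j[t/x]$. This formula implies $\exists xC^j$, and it follows from the conjunct $\forall xC^j$ of $(\forall xC)^j$.

\emph{$\to$E.} The formula $(C\to D)^j$ has the conjunct $C^j\to D^j$.

\emph{$\to$I.} From the premise $\Gamma,C\vdash D$ the hypothesis gives $\Gamma^l\to(C^l\to D^l)$ for every $l\succeq j$ in $I$; this is why all nodes are treated at once. By Lemma~\ref{lem:trans}(1), $\Gamma^j\to\Gamma^l$. The boxes come from \eqref{eq:free}.

\emph{$\forall$I.} The hypothesis gives $\Gamma^j\to C^j$, and $x$ is not free in $\Gamma^j$, so $\Gamma^j\to\forall xC^j$. The boxes come from \eqref{eq:free}.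

\emph{Induction.} By hypothesis $\Gamma^j$ implies $(C[0/x])^j$ and $(\forall x(C\to C[Sx/x]))^j$. The latter implies $\forall x(C^j\to(C[Sx/x])^j)$. By Lemma~\ref{lem:trans}(3) we have $C^j[0/x]$ and $\forall x(C^j\to C^j[Sx/x])$, so induction for the formula $C^j$ gives $\forall xC^j$. The boxes come from \eqref{eq:free}.
\end{proof}

\section{Realizing a tree model}\label{sec:main}

Let $F$ now carry a propositional model. We want a substitution under which the translation reproduces its forcing relation, provably in $\mathsf{HA}$.

\begin{definition}
A substitution $\sigma$ is \emph{adequate for $F$ at $\psi$} if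
\begin{itemize}
\item for each leaf $a$: $\mathsf{HA}\vdash\alpha(\bar a)\to\psi^\sigma$ if $a\Vdash\psi$, and $\mathsf{HA}\vdash\alpha(\bar a)\to\neg\psi^\sigma$ if $a\nVdash\psi$;
\item for each $j\in I$: $\mathsf{HA}\vdash(\psi^\sigma)^j$ if $j\Vdash\psi$, and $\mathsf{HA}\vdash\neg\big((\psi^\sigma)^j\big)$ if $j\nVdash\psi$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:adequate}
If $\sigma$ is adequate for $F$ at all variables of $\psi$, then it is adequate for $F$ at $\psi$.
\end{lemma}

\begin{proof}
Induction on $\psi$. At a leaf $a$, forcing follows the truth tables for all connectives, and a combination of sentences that are proved or refuted under the assumption $\alpha(\bar a)$ is itself proved or refuted according to the truth table. At an inner node the same argument covers $\bot,\wedge,\vee$, which commute with $(\cdot)^j$. There remains $\psi=\chi\to\theta$ at $j\in I$.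

Let $j\Vdash\psi$. For each $l\succeq j$ in $I$, $l\nVdash\chi$ or $l\Vdash\theta$, so $\mathsf{HA}$ refutes $(\chi^\sigma)^l$ or proves $(\theta^\sigma)^l$; either way it proves $(\chi^\sigma)^l\to(\theta^\sigma)^l$. Each $a\in L_j$ forces $\psi$ by persistence, so $\mathsf{HA}\vdash\alpha(\bar a)\to\psi^\sigma$ by the leaf case, and $\mathsf{HA}\vdash\Box_a\psi^\sigma$ by (Ded). These are all the conjuncts of $(\psi^\sigma)^j$.

Let $j\nVdash\psi$, and take $w\succeq j$ with $w\Vdash\chi$, $w\nVdash\theta$. If $w\in I$, then $\mathsf{HA}$ proves $(\chi^\sigma)^w$ and refutes $(\theta^\sigma)^w$, so it refutes the conjunct $(\chi^\sigma)^w\to(\theta^\sigma)^w$ of $(\psi^\sigma)^j$. If $w=a$ is a leaf, then $a\nVdash\psi$, so $\mathsf{HA}\vdash\alpha(\bar a)\to\neg\psi^\sigma$. By (Ded), $\mathsf{HA}\vdash\Box_a\neg\psi^\sigma$, and Lemma~\ref{lem:neg}(1) refutes $(\psi^\sigma)^j$.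
\end{proof}

It remains to treat the variables. For each node $v$ we want a sentence $q_v$ that is forced exactly at the nodes above $v$; then $p^\sigma$ can be the disjunction of the $q_v$ with $v\Vdash p$. The first candidate, $\bigvee_{a\in L_v}\alpha(\bar a)$, behaves well at leaves but fails at an inner node $v$. Its translation at $v$ is the disjunction of the $\alpha(\bar a)^v$, and each of these is refuted by Lemma~\ref{lem:neg}(1), using a second leaf $b\in L_v$, for which $\Box_b\neg\alpha(\bar a)$ holds by (Exc) and (Ded). A negation, in contrast, is forced as soon as the leaves above prove it. So we let $q_v$ deny the leaves outside $L_v$: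
\[
\delta_v:=\bigvee_{b\text{ a leaf},\ b\notin L_v}\alpha(\bar b),\qquad q_v:=\neg\delta_v,\qquad p^\sigma:=\bigvee_{v\Vdash p}q_v .
\]
For the fork of Section~\ref{sec:fork} this gives $p^\sigma=q_0=\neg\alpha(\bar1)$. The sentence $q_v$ depends only on $L_v$, and this is why the tree must be branching. On the two-element chain $r\prec a$ with $p$ forced at $a$ only, we would get $p^\sigma=\neg\bot$, whose translation at $r$ is provable although $r\nVdash p$.

\begin{lemma}\label{lem:q}
Let $v$ be a node, $a$ a leaf and $j\in I$.
\begin{enumerate}
\item $\mathsf{HA}\vdash\alpha(\bar a)\to q_v$ if $v\preceq a$, and $\mathsf{HA}\vdash\alpha(\bar a)\to\neg q_v$ if $v\not\preceq a$.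
\item $\mathsf{HA}\vdash(q_v)^j$ if $v\preceq j$, and $\mathsf{HA}\vdash\neg\big((q_v)^j\big)$ if $v\not\preceq j$.
\end{enumerate}
Consequently $\sigma$ is adequate for $F$ at every propositional formula.
\end{lemma}

\begin{proof}
(1) If $v\preceq a$, every disjunct $\alpha(\bar b)$ of $\delta_v$ has $b\ne a$, so $\alpha(\bar a)$ refutes it by (Exc). If $v\not\preceq a$, then $\alpha(\bar a)$ is a disjunct of $\delta_v$, so it implies $\delta_v$ and hence $\neg\neg\delta_v$.

(2) If $v\preceq j$, then $v\preceq a$ for all $a\in L_j$, so $\mathsf{HA}\vdash\Box_a\neg\delta_v$ by (1) and (Ded), and Lemma~\ref{lem:neg}(2) gives $(\neg\delta_v)^j$. If $v\not\preceq j$, Lemma~\ref{lem:leaves} gives $a\in L_j\setminus L_v$. Then $\mathsf{HA}\vdash\Box_a\neg q_v$ by (1) and (Ded), and Lemma~\ref{lem:neg}(1) refutes $(q_v)^j$.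

Let $p$ be a variable and $w$ a node; recall that $(\cdot)^j$ commutes with $\vee$. If $w\Vdash p$, then $q_w$ is a disjunct of $p^\sigma$, and the first half of (1) or (2) applies with $v=w$. If $w\nVdash p$, then by persistence every $v\Vdash p$ has $v\not\preceq w$, so the second half refutes every disjunct. Thus $\sigma$ is adequate at all variables, and Lemma~\ref{lem:adequate} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathsf{IPC}\vdash\varphi$, then $\mathsf{HA}+A\vdash\varphi^\sigma$ for all $\sigma$, since $\mathsf{HA}$ contains intuitionistic logic. Let $\mathsf{IPC}\nvdash\varphi$. Put $n=\max(1,\mathrm{dp}(A))$. By Lemma~\ref{lem:branching} take a model on a branching tree whose root $r$ does not force $\varphi$, name its leaves by distinct numbers, and let $\sigma$ be as above. The root is an inner node, so $\mathsf{HA}\vdash\neg\big((\varphi^\sigma)^r\big)$ by Lemma~\ref{lem:q}. Suppose $\mathsf{HA}+A\vdash\varphi^\sigma$. Then $A\vdash\varphi^\sigma$ is derivable, so $\mathsf{HA}\vdash A^r\to(\varphi^\sigma)^r$ by Lemma~\ref{lem:sound}. By Lemma~\ref{lem:trans}(4), $\mathsf{HA}\vdash A\to A^r$. Hence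 $\mathsf{HA}\vdash\neg A$, contradicting the consistency of $\mathsf{HA}+A$.
\end{proof}

Consistency of $\mathsf{HA}+A$ is used only in the last line, and the finiteness of the extension only to choose $n$ and so to apply Lemma~\ref{lem:trans}(4). On the side of $\mathsf{HA}$, the proof uses induction for formulas of unbounded depth: for $\mathrm{Tr}_K$ in Lemma~\ref{lem:refl} and for $C^j$ in Lemma~\ref{lem:sound}.

\section{One substitution for all trees}\label{sec:uniform}

The formula $\alpha$ and the boxes depend on $n$ but not on the tree, and infinitely many leaves $a\in\mathbb N$ are available. To prove Theorem~\ref{thm:uniform} we place all finite tree models side by side and replace the finite disjunctions in $\delta_v$ and $p^\sigma$ by quantifiers over nodes. Two new points need care. Inside $\mathsf{HA}$ a quantified node $v$ is not given by a numeral, so we need a way to return to numerals; a numbering in which lower nodes have smaller numbers provides it. And the formulas describing the trees must pass through the translation; they do, once $n$ is larger than their depth.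

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
Let $p_0,p_1,\dots$ be the propositional variables.

\emph{The trees.} Consider models on branching trees in which only finitely many variables are forced anywhere. Numbering the nodes by increasing distance from the root, each of them is isomorphic to one with node set $\{0,\dots,N-1\}$ in which $u\preceq w$ implies $u\le w$; such a model is a finite object, and being a code of one is primitive recursive. Let $F_e$ be the model coded by $e$ (a fixed such model if $e$ is not a code), with its nodes shifted so that $F_0,F_1,\dots$ occupy consecutive intervals of $\mathbb N$. A node $v$ lies in some $F_e$ with $e\le v$, so the relations ``$v,w$ lie in one tree and $v\preceq w$ there'', ``$v$ is a leaf'' and ``$v\Vdash p_s$'' are primitive recursive. Let the formulas $v\sqsubseteq w$, $\mathrm{Lf}(v)$, $V(v,s)$ define them as in Section~\ref{sub:arith}: provably decidable, with all numerical instances decided correctly. We include $v\le w$ as a conjunct of $v\sqsubseteq w$. Then for each standard $w$,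
\begin{equation}\label{eq:below}
\mathsf{HA}\vdash v\sqsubseteq\bar w\to\bigvee_{u\preceq w}v=\bar u ,
\end{equation}
where $u$ ranges over the nodes below $w$ in its tree: $v\le\bar w$ gives $v=\bar u$ for some $u\le w$, and the other values of $u$ are excluded because $\mathsf{HA}$ refutes $\bar u\sqsubseteq\bar w$. Nothing else about these relations is needed inside $\mathsf{HA}$.

\emph{The substitution.} The three formulas do not depend on $n$, and a substitution that works for a larger $n$ works for a smaller one. So we may assume that $n$ exceeds their depths by at least $2$. Take $\alpha$ and $\Box_a$ for this $n$ and put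
\begin{gather*}
G(v,y):=\mathrm{Lf}(y)\wedge\neg(v\sqsubseteq y),\qquad Q(v):=\forall y\,(G(v,y)\to\neg\alpha(y)),\\
p_s^\sigma:=\exists v\,(V(v,\bar s)\wedge Q(v)).
\end{gather*}
The formula $Q(v)$ plays the part of $q_v$; it denies all leaves, of all trees, that are not above $v$. The formulas $G(v,y)$, $V(v,\bar s)$, $\neg(v\sqsubseteq\bar a)$ and $y\ne\bar a$ have depth at most $n$.

Fix $e$ and use the translation of Section~\ref{sec:translation} for $F=F_e$. Let $a$ be a leaf of $F$, $j\in I$, and $w$ a node of $F$. The analogue of Lemma~\ref{lem:q} has four parts; the negative parts hold for a variable $v$.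

(i) $\mathsf{HA}\vdash\alpha(\bar a)\to(\neg(v\sqsubseteq\bar a)\to\neg Q(v))$. Indeed $\mathrm{Lf}(\bar a)$ is provable, so $\neg(v\sqsubseteq\bar a)$ gives $G(v,\bar a)$, and $Q(v)$ would give $\neg\alpha(\bar a)$.

(ii) If $w\preceq a$, then $\mathsf{HA}\vdash G(\bar w,y)\to y\ne\bar a$ and $\mathsf{HA}\vdash\alpha(\bar a)\to Q(\bar w)$. The first claim holds because $\bar w\sqsubseteq\bar a$ is provable, and the second follows by (Exc).

(iii) $\mathsf{HA}\vdash\neg(v\sqsubseteq\bar j)\to\neg\big(Q(v)^j\big)$. Argue in $\mathsf{HA}$. First suppose $v\sqsubseteq\bar a$ for all $a\in L_j$. By \eqref{eq:below} for one such leaf, $v=\bar u$ for a node $u$ of $F$. The case of a node $u$ with $L_j\not\subseteq L_u$ is excluded, since then $\bar u\sqsubseteq\bar a$ is refutable for some $a\in L_j$. In the other cases $u\preceq j$ by Lemma~\ref{lem:leaves}, so $v\sqsubseteq\bar j$. Now assume $\neg(v\sqsubseteq\bar j)$. By decidability of $\sqsubseteq$ and what we just showed, $\neg(v\sqsubseteq\bar a)$ for some $a\in L_j$. By (Low), $\Box_a\neg(v\sqsubseteq\bar a)$. By (i) and (Ded), $\Box_a\neg Q(v)$. Lemma~\ref{lem:neg}(1) gives $\neg(Q(v)^j)$.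

(iv) If $w\preceq j$, then $\mathsf{HA}\vdash Q(\bar w)^j$. Unfolding the definition, $Q(\bar w)^j$ is
\[
\forall y\Big[\bigwedge_{l\in I,\,l\succeq j}\big(G(\bar w,y)^l\to(\neg\alpha(y))^l\big)\wedge\bigwedge_{a\in L_j}\Box_a\big(G(\bar w,y)\to\neg\alpha(y)\big)\Big]\wedge\bigwedge_{a\in L_j}\Box_aQ(\bar w).
\]
For $a\in L_j$ we have $w\preceq a$, so by (ii) $\alpha(\bar a)$ provably implies $Q(\bar w)$ and its instance $G(\bar w,y)\to\neg\alpha(y)$, and (Ded) gives both kinds of boxes. Let $l\succeq j$ in $I$ and argue in $\mathsf{HA}$. Assume $G(\bar w,y)^l$, that is, $G(\bar w,y)$ by Lemma~\ref{lem:trans}(4). For each $a\in L_l$, (ii) gives $y\ne\bar a$, and (Low) gives $\Box_a(y\ne\bar a)$. By (Exc), $\mathsf{HA}\vdash\alpha(\bar a)\to(y\ne\bar a\to\neg\alpha(y))$, so $\Box_a\neg\alpha(y)$ by (Ded). Lemma~\ref{lem:neg}(2) gives $(\neg\alpha(y))^l$.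

\emph{Adequacy at $p_s$.} Let $a$ be a leaf of $F$. If $a\Vdash p_s$, then $V(\bar a,\bar s)$ is provable and $\alpha(\bar a)\to Q(\bar a)$ by (ii), so $v=\bar a$ is a witness. If $a\nVdash p_s$, assume in $\mathsf{HA}$ that $\alpha(\bar a)$, $V(v,\bar s)$ and $Q(v)$. By (i) and decidability, $v\sqsubseteq\bar a$. By \eqref{eq:below}, $v=\bar u$ for some $u\preceq a$. By persistence $u\nVdash p_s$, so $V(\bar u,\bar s)$ is refutable, a contradiction.

Let $j\in I$. By Lemma~\ref{lem:trans}(4), $(p_s^\sigma)^j$ is equivalent to $\exists v\,(V(v,\bar s)\wedge Q(v)^j)$. If $j\Vdash p_s$, then $V(\bar j,\bar s)$ is provable, $Q(\bar j)^j$ is provable by (iv), and $Q(\bar j)^j$ is equivalent to $Q(v)^j[\bar j/v]$ by Lemma~\ref{lem:trans}(3); so $v=\bar j$ is a witness. If $j\nVdash p_s$, assume $V(v,\bar s)$ and $Q(v)^j$. By (iii) and decidability, $v\sqsubseteq\bar j$, so $v=\bar u$ for some $u\preceq j$ by \eqref{eq:below}, and again $V(\bar u,\bar s)$ is refutable by persistence. By Lemma~\ref{lem:adequate}, $\sigma$ is adequate for every $F_e$ at every formula.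

\emph{Conclusion.} The implication from right to left holds by $\vee$I. For the converse let $\mathsf{HA}+X\vdash B\vee\varphi^\sigma$ and $\mathsf{IPC}\nvdash\varphi$. Take a model as in Lemma~\ref{lem:branching} and let the variables not occurring in $\varphi$ be forced nowhere, which does not affect $\varphi$. It is isomorphic to some $F_e$, with root $r$, and adequacy gives $\mathsf{HA}\vdash\neg\big((\varphi^\sigma)^r\big)$. For some finite $\Gamma\subseteq X$ the sequent $\Gamma\vdash B\vee\varphi^\sigma$ is derivable, so Lemma~\ref{lem:sound} gives $\mathsf{HA}\vdash\Gamma^r\to B^r\vee(\varphi^\sigma)^r$, and hence $\mathsf{HA}\vdash\Gamma^r\to B^r$. All members of $\Gamma$ and $B$ have depth at most $n$, so by Lemma~\ref{lem:trans}(4) $\mathsf{HA}\vdash\bigwedge\Gamma\to B$. Thus $\mathsf{HA}+X\vdash B$.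
\end{proof}

\begin{thebibliography}{9}

\bibitem{VL}
Albert Visser and Tadeusz Litak,
\emph{Lewis and Brouwer meet Strong L\"ob},
arXiv:2404.11969 (2024).

\end{thebibliography}
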